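\title{Invariant means on weakly almost periodic functions and nonexpansive actions on separable weak$^*$ compact convex sets}

\begin{abstract}
We compare two properties of a discrete semigroup $S$: the existence of a left invariant mean on the space $WAP(S)$ of weakly almost periodic functions, and the fixed point property $(F_{*s})$ for norm nonexpansive, weak$^*$ continuous actions on norm separable weak$^*$ compact convex subsets of dual Banach spaces. Neither property implies the other. There is a semigroup of cardinality $\aleph_1$ with $(F_{*s})$ for which $WAP(S)$ has no left invariant mean, and there is a countable semigroup without $(F_{*s})$ on which every weakly almost periodic function is constant. For countable $S$, property $(F_{*s})$ does give a left invariant mean on $WAP(S)$. We also characterize $(F_{*s})$ by a left invariant mean on an explicit function space $D(S)$, and we characterize the existence of a left invariant mean on $WAP(S)$ by a fixed point property for affine actions on weakly compact convex sets.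
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $S$ be a nonempty semigroup, regarded as discrete, and let $\ell^\infty(S)$ be the Banach space of bounded real functions on $S$ with the supremum norm. (Complex scalars change nothing; see Section~\ref{sec:tools}.) For $a\in S$ and $f\in\ell^\infty(S)$ the left and right translates of $f$ are
\[
\ell_af(s)=f(as),\qquad r_af(s)=f(sa)\qquad(s\in S),
\]
so that $\ell_a\ell_b=\ell_{ba}$ and $r_ar_b=r_{ab}$. We call a linear subspace $Z\subset\ell^\infty(S)$ \emph{left invariant} if it contains the constants and $\ell_aZ\subset Z$ for all $a\in S$. A \emph{mean} on $Z$ is a functional $m\in Z^*$ with $\|m\|=m(1)=1$, and a \emph{left invariant mean} (LIM) is a mean with $m(\ell_af)=m(f)$ for all $a\in S$ and $f\in Z$.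

A function $f\in\ell^\infty(S)$ is \emph{weakly almost periodic} if $\{\ell_af:a\in S\}$ is relatively weakly compact in $\ell^\infty(S)$, that is, contained in a weakly compact set. These functions form a closed left invariant subspace $WAP(S)$; invariance holds because $\{\ell_a\ell_bf:a\in S\}\subset\{\ell_cf:c\in S\}$.

A \emph{representation} of $S$ on a set $C$ is a family of maps $T_s:C\to C$ $(s\in S)$ with $T_{st}=T_s\circ T_t$. If $C$ lies in a normed space, the representation is \emph{nonexpansive} if $\|T_sx-T_sy\|\le\|x-y\|$ for all $s\in S$ and $x,y\in C$. We call a representation an \emph{admissible action} if $C$ is a nonempty, norm separable, weak$^*$ compact convex subset of the dual $E^*$ of a Banach space $E$, and every $T_s$ is norm nonexpansive and weak$^*$ continuous on $C$. (Since $S$ is discrete, weak$^*$ continuity of each $T_s$ is the same as joint continuity of $(s,x)\mapsto T_sx$ on $S\times(C,w^*)$.) The maps $T_s$ are not assumed to be affine. The fixed point property we study is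
\begin{itemize}
\item[$(F_{*s})$] every admissible action of $S$ has a common fixed point.
\end{itemize}
The following question comes from Lau and Zhang~\cite{LZ}: \emph{does $(F_{*s})$ imply that $WAP(S)$ has a LIM, and does a LIM on $WAP(S)$ imply $(F_{*s})$?}

Two extreme cases show why one expects a connection. If $S$ has an element $z$ with $sz=z$ for all $s$, then $T_zc$ is a common fixed point of any representation, and $f\mapsto f(z)$ is a LIM on all of $\ell^\infty(S)$. If instead $st=s$ for all $s,t$ and $S$ has at least two elements, then $\ell_af$ is the constant $f(a)$. Hence $WAP(S)=\ell^\infty(S)$, a LIM would satisfy $m(f)=f(a)$ for every $a$, which is impossible, and the constant maps $T_{s_0}\equiv0$ and $T_s\equiv1$ $(s\ne s_0)$ form an admissible action on $[0,1]$ without a common fixed point.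

The general mechanism is as follows. When the $T_s$ are affine, a mean $m$ averages an orbit $\{T_sx\}$ to a point $c$ with $\varphi(c)=m(f)$ and $\varphi(T_ac)=m(\ell_af)$, where $\varphi$ is a linear functional and $f(s)=\varphi(T_sx)$ is the corresponding \emph{orbit function}. So $c$ is fixed as soon as $m$ is invariant on the orbit functions. Conversely, $S$ acts by right translations on the closed convex hull of the translates $r_af$, and fixed points of such actions produce invariant means. A class of actions should therefore correspond to a space of functions, and $WAP(S)$ is a plausible partner for $(F_{*s})$: for countable $S$ and $f\in WAP(S)$ the hull of the translates is norm separable, and for affine actions in a reflexive space, where weak$^*$ compact means weakly compact, the orbit functions are weakly almost periodic. One would guess that both answers are yes. Both are no.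

\begin{theorem}\label{thm:uncountable}
Let $\Gamma$ be a set with $|\Gamma|=\aleph_1$, let $G$ be the group of finitely supported permutations of $\Gamma$, let $z_\gamma:\Gamma\to\Gamma$ be the constant map with value $\gamma$, and let $S=G\cup\{z_\gamma:\gamma\in\Gamma\}$ under composition. Then $|S|=\aleph_1$, $S$ has $(F_{*s})$, and $WAP(S)$ has no LIM.
\end{theorem}

\begin{theorem}\label{thm:trivialwap}
Let $X=\mathbb N\cup\{\infty\}$ be the one-point compactification of $\mathbb N=\{1,2,\dots\}$, and let $S$ be the semigroup, under composition, of all continuous maps $X\to X$ with finite range. Then $S$ is countable and $WAP(S)$ consists of the constants, hence has a LIM, but $(F_{*s})$ fails for $S$, even for affine actions.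
\end{theorem}

The space that does correspond to $(F_{*s})$ is a different one. Let $M$ be the set of means on $\ell^\infty(S)$. For $m\in M$ and $f\in\ell^\infty(S)$ put
\[
(m\cdot f)(s)=m(\ell_sf),\qquad K_f=\{m\cdot f:m\in M\}\subset\ell^\infty(S),
\]
\[
D(S)=\{f\in\ell^\infty(S):K_f\text{ is norm separable}\}.
\]
The set $K_f$ is the closed convex hull of $\{r_af:a\in S\}$ in the topology of pointwise convergence, and it is always compact in that topology (Section~\ref{sec:D}). A function $f$ is weakly almost periodic exactly when $K_f$ is weakly compact (Remark~\ref{rem:symmetry}). Thus $WAP(S)$ and $D(S)$ are defined by two different smallness conditions on the same set, and the two negative answers reflect that neither condition implies the other.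

\begin{theorem}\label{thm:D}
For every discrete semigroup $S$ the following are equivalent:
\begin{itemize}
\item[(i)] $S$ has $(F_{*s})$;
\item[(ii)] every admissible action of $S$ by affine maps has a common fixed point;
\item[(iii)] $D(S)$ has a LIM;
\item[(iv)] every admissible action of $S$ on a set $C$ has an $S$-invariant regular Borel probability measure on $(C,w^*)$.
\end{itemize}
\end{theorem}

For finite $S$ all of $WAP(S)$, $D(S)$ and $\ell^\infty(S)$ coincide, so both answers are yes. For countable $S$ one implication survives.

\begin{theorem}\label{thm:countable}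
If $S$ is countable, then $WAP(S)\subset D(S)$. Hence $(F_{*s})$ implies that $WAP(S)$ has a LIM.
\end{theorem}

By Theorem~\ref{thm:uncountable}, ``countable'' cannot be weakened to $|S|\le\aleph_1$, so the cardinal in Theorem~\ref{thm:uncountable} is optimal; by Theorem~\ref{thm:trivialwap} the converse implication fails for countable $S$. Finally, we identify a fixed point property that matches $WAP(S)$.

\begin{theorem}\label{thm:W}
For every discrete semigroup $S$, the space $WAP(S)$ has a LIM if and only if
\begin{itemize}
\item[$(W)$] every representation of $S$ by affine, norm nonexpansive, weakly continuous self-maps of a nonempty weakly compact convex subset of a Banach space has a common fixed point.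
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:nonsep}
If ``norm separable'' is deleted from $(F_{*s})$, the resulting property implies, for every $S$, that $WAP(S)$ has a LIM.
\end{corollary}

So the failure in Theorem~\ref{thm:uncountable} is due solely to separability. The counterexamples are elementary and are treated in Section~\ref{sec:examples}. Theorem~\ref{thm:D} is proved in the order (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(i): the first step is trivial, the next two are in Section~\ref{sec:D}, and the last, nonlinear, step is in Section~\ref{sec:measure}. Section~\ref{sec:wap} contains the remaining proofs.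

\section{Conventions and standard facts}\label{sec:tools}

\subsection*{Scalars}
We work over the reals, and this loses nothing. If $E$ is a complex Banach space, $x^*\mapsto\operatorname{Re}x^*$ is a real-linear isometry of $E^*$ onto the dual of the underlying real space and a homeomorphism for the weak$^*$ topologies; likewise the weak topology of $E$ is that of the underlying real space. So every complex action is a real one. Conversely, the actions we construct in the proofs live in spaces $\ell^1(X)=C(X)^*$ and $\ell^\infty(I)$, whose real versions sit inside the complex ones with the same norm, weak and weak$^*$ topologies. For complex functions, $f\in WAP(S)$ if and only if $\operatorname{Re}f,\operatorname{Im}f\in WAP(S)$, since $\operatorname{Re}$ and $\operatorname{Im}$ are weakly continuous and commute with $\ell_a$. A complex mean is real on real functions: if $f$ is real and $m(f)=\alpha+i\beta$, then $\alpha^2+(\beta+t)^2=|m(f+it)|^2\le\|f\|^2+t^2$ for all real $t$, which forces $\beta=0$. And the complex-linear extension of a real LIM is a LIM: it is invariant, and if $|\lambda|=1$ and $\lambda m(f)=|m(f)|$, then $|m(f)|=m(\operatorname{Re}\lambda f)\le\|f\|$.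

\subsection*{Means}
A mean $m$ on a subspace $Z$ containing the constants is positive: if $0\le f\le1$, then $m(f)=1-m(1-f)\ge0$. A mean on $\ell^\infty(S)$ restricts to a mean on $Z$, and by the Hahn--Banach theorem every mean on $Z$ extends to a mean on $\ell^\infty(S)$. The set $M$ is convex and weak$^*$ closed in the unit ball of $\ell^\infty(S)^*$, hence weak$^*$ compact. It contains the evaluations $\delta_s(f)=f(s)$, and
\begin{equation}\label{eq:dense}
M\text{ is the weak$^*$ closure of }\operatorname{conv}\{\delta_s:s\in S\}.
\end{equation}
Otherwise Hahn--Banach separation gives $m\in M$ and $f\in\ell^\infty(S)$ with $m(f)>\sup f$, whereas positivity applied to $\sup f-f$ gives $m(f)\le\sup f$.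

\subsection*{Banach space facts}
We use the following.
\begin{itemize}
\item[(F1)] Closed balls of a dual space are weak$^*$ compact. On bounded subsets of $\ell^\infty(I)=\ell^1(I)^*$ the weak$^*$ topology is the topology of pointwise convergence on $I$.
\item[(F2)] (Mazur) The norm closure and the weak closure of a convex subset of a Banach space coincide.
\item[(F3)] (Krein) The norm closed convex hull of a weakly compact subset of a Banach space is weakly compact.
\item[(F4)] (Grothendieck) If $K$ is a compact Hausdorff space, a norm bounded subset of $C(K)$ that is compact in the topology of pointwise convergence is weakly compact.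
\item[(F5)] (Riesz) If $K$ is a compact Hausdorff space, every positive functional $\Lambda$ on $C(K)$ with $\Lambda(1)=1$ is $H\mapsto\int H\,d\mu$ for a unique regular Borel probability measure $\mu$.
\end{itemize}
A Borel probability $\mu$ on $K$ is \emph{invariant} under a continuous map $T:K\to K$ if $\mu(T^{-1}B)=\mu(B)$ for all Borel sets $B$. If $\mu$ is regular, so is $B\mapsto\mu(T^{-1}B)$: a compact $L\subset T^{-1}B$ has compact image $TL\subset B$ with $\mu(T^{-1}TL)\ge\mu(L)$, which gives inner regularity, and outer regularity follows by taking complements. By uniqueness in (F5), a regular $\mu$ is invariant if and only if $\int H\circ T\,d\mu=\int H\,d\mu$ for all $H\in C(K)$.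

\section{Semigroups containing the constant maps}\label{sec:examples}

Both counterexamples are semigroups of maps containing all constant maps. The constant maps satisfy $z_pz_q=z_p$, so by themselves they form a semigroup of the second type from Section~\ref{sec:intro}, for which both properties fail. For semigroups containing them, both properties reduce to the same simple question: can one tell the constant maps apart?

\begin{lemma}\label{lem:constants}
Let $S$ be a semigroup of self-maps of a nonempty set $\Gamma$ containing every constant map $z_p$ $(p\in\Gamma)$.
\begin{itemize}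
\item[(a)] A left invariant subspace $Z\subset\ell^\infty(S)$ has a LIM if and only if $f(z_p)=f(z_q)$ for all $f\in Z$ and $p,q\in\Gamma$.
\item[(b)] A representation of $S$ on a set $C$ has a common fixed point if and only if there is $c\in C$ such that $T_{z_p}c$ does not depend on $p$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $sz_p=z_{s(p)}$ and $z_ps=z_p$ for $s\in S$. (a) The function $\ell_{z_p}f$ is the constant $f(z_p)$, so a LIM satisfies $m(f)=m(\ell_{z_p}f)=f(z_p)$ for every $p$. Conversely, if $f(z_p)$ never depends on $p$, then $\delta_{z_p}(\ell_af)=f(z_{a(p)})=\delta_{z_p}(f)$, and $\delta_{z_p}$ is a LIM on $Z$. (b) A common fixed point $c$ has $T_{z_p}c=c$. Conversely, if $T_{z_p}c=c_0$ for all $p$, then $T_sc_0=T_{sz_p}c=T_{z_{s(p)}}c=c_0$ for all $s\in S$.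
\end{proof}

The plan is to add further maps to the constants so that one of the two classes, admissible actions or weakly almost periodic functions, can no longer distinguish the constants while the other still can.

\subsection*{Constants invisible to separable actions}
Let $S=G\cup\{z_\gamma\}$ be as in Theorem~\ref{thm:uncountable}, but let $\Gamma$ for the moment be any set with at least two points. Let $(e_\gamma)$ be the standard basis of the Hilbert space $\ell^2(\Gamma)$. Then $S$ acts on the closed unit ball of $\ell^2(\Gamma)$: let $T_g$ $(g\in G)$ be the linear isometry with $T_ge_\gamma=e_{g(\gamma)}$, and let $T_{z_\gamma}$ be the constant map with value $e_\gamma$. The relations $T_gT_{z_\gamma}\equiv e_{g(\gamma)}$ and $T_{z_\gamma}T_s\equiv e_\gamma$ show that this is a representation; the maps are affine, nonexpansive and weakly continuous, the ball is weakly compact, and there is no common fixed point. If $\Gamma$ is countable, this action is admissible and $(F_{*s})$ fails. If $\Gamma$ is uncountable, only separability is missing, because the $e_\gamma$ are at mutual distance $\sqrt2$. The proof below shows that the permutations force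 this equidistance in every nonexpansive action, so separable actions collapse. Weakly almost periodic functions, on the other hand, still see the Hilbert space action through its matrix coefficients
\begin{equation}\label{eq:f}
f(s)=\langle T_se_p,e_q\rangle=\mathbf 1_{\{q\}}(s(p))\qquad(s\in S).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:uncountable}]
The relations $sz_\gamma=z_{s(\gamma)}$ and $z_\gamma s=z_\gamma$ show that $S$ is a semigroup. An element of $G$ is determined by a finite subset of $\Gamma\times\Gamma$, so $|G|\le\aleph_1$, and $|S|=\aleph_1$.

\emph{$S$ has $(F_{*s})$.} Take an admissible action on $C$, fix $c\in C$, and put $\varphi(\gamma)=T_{z_\gamma}c$. Then $T_g\varphi(\gamma)=T_{gz_\gamma}c=\varphi(g(\gamma))$ for $g\in G$. Let $p\ne q$ and $p'\ne q'$ in $\Gamma$. The injective map $p\mapsto p'$, $q\mapsto q'$ extends to a permutation of the finite set $\{p,q,p',q'\}$, and then by the identity to some $g\in G$. Therefore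
\[
\|\varphi(p')-\varphi(q')\|=\|T_g\varphi(p)-T_g\varphi(q)\|\le\|\varphi(p)-\varphi(q)\|.
\]
Exchanging the two pairs gives equality, so $\|\varphi(p)-\varphi(q)\|=d$ is the same number for all $p\ne q$. If $d>0$, the open balls of radius $d/2$ about the points $\varphi(\gamma)$ are uncountably many disjoint nonempty open subsets of the separable space $C$, which is impossible. So $d=0$, the point $T_{z_\gamma}c$ does not depend on $\gamma$, and Lemma~\ref{lem:constants}(b) gives a common fixed point.

\emph{$WAP(S)$ has no LIM.} Fix $p,q\in\Gamma$ and let $f$ be given by \eqref{eq:f}. Since $f(z_q)=1$ and $f(z_r)=0$ for $r\ne q$, it suffices by Lemma~\ref{lem:constants}(a) to show that $f\in WAP(S)$. Let $J:\ell^\infty(\Gamma)\to\ell^\infty(S)$ be the linear contraction $(Jh)(s)=h(s(p))$. Then $\ell_a(Jh)(s)=h(a(s(p)))=J(h\circ a)(s)$, and $f=Jh$ with $h=\mathbf 1_{\{q\}}$. We have $h\circ g=\mathbf 1_{\{g^{-1}(q)\}}$ for $g\in G$, $h\circ z_q=1$, and $h\circ z_r=0$ for $r\ne q$. Hence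
\[
\{\ell_af:a\in S\}\subset J(W),\qquad W=\{\mathbf 1_{\{\gamma\}}:\gamma\in\Gamma\}\cup\{0,1\}.
\]
The set $W_0=\{\mathbf 1_{\{\gamma\}}:\gamma\in\Gamma\}\cup\{0\}$ lies in the closed subspace $c_0(\Gamma)$, whose dual is $\ell^1(\Gamma)$. For $\theta\in\ell^1(\Gamma)$ and $\varepsilon>0$, the value $\theta(\gamma)$ of $\theta$ at $\mathbf 1_{\{\gamma\}}$ satisfies $|\theta(\gamma)|<\varepsilon$ for all but finitely many $\gamma$. So every weak neighborhood of $0$ contains all but finitely many points of $W_0$, and $W_0$ is weakly compact. Then $W=W_0\cup\{1\}$ is weakly compact in $\ell^\infty(\Gamma)$, and $J(W)$ is weakly compact because bounded operators are weakly continuous. Thus $f\in WAP(S)$.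
\end{proof}

The first half used only nonexpansiveness, separability of $C$ and uncountability of $\Gamma$; convexity, compactness and weak$^*$ continuity played no role.

\subsection*{Constants invisible to weakly almost periodic functions}
To show that a function is not weakly almost periodic, one looks for a triangular pattern in the matrix $f(ab)$.

\begin{lemma}\label{lem:double}
Let $f\in WAP(S)$ and let $(a_n)$, $(b_m)$ be sequences in $S$ such that both iterated limits $\lim_n\lim_mf(a_nb_m)$ and $\lim_m\lim_nf(a_nb_m)$ exist. Then they are equal.
\end{lemma}

\begin{proof}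
Let $g\in\ell^\infty(S)$ be a weak cluster point of the sequence $(\ell_{a_n}f)$, and let $\chi\in\ell^\infty(S)^*$ be a weak$^*$ cluster point of $(\delta_{b_m})$. If $k\in\ell^\infty(S)$ and $\lim_mk(b_m)$ exists, then $\chi(k)$, being a cluster point of a convergent sequence, equals this limit. In the same way, if $\psi\in\ell^\infty(S)^*$ and $\lim_n\psi(\ell_{a_n}f)$ exists, it equals $\psi(g)$. Now $\chi(\ell_{a_n}f)=\lim_mf(a_nb_m)$, so taking $\psi=\chi$ gives $\chi(g)=\lim_n\lim_mf(a_nb_m)$. Taking $\psi=\delta_{b_m}$ gives $g(b_m)=\lim_nf(a_nb_m)$, so $\chi(g)=\lim_m\lim_nf(a_nb_m)$.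
\end{proof}

Let $S$ be as in Theorem~\ref{thm:trivialwap}. A finite subset of $X$ is discrete, so a continuous map with finite range has clopen fibers, and the fiber containing $\infty$ is cofinite. Hence $S$ consists exactly of the maps $s:X\to X$ that equal $s(\infty)$ outside a finite subset of $\mathbb N$; on that finite subset the values are arbitrary. This freedom, absent from the previous example, produces triangular patterns. For $p,q\in X$ let $b_m=z_m$, and let $a_n$ equal $q$ on $\{1,\dots,n\}$ and $p$ elsewhere. Then $a_nb_m=z_{a_n(m)}$ is $z_q$ for $m\le n$ and $z_p$ for $m>n$, and Lemma~\ref{lem:double} gives $f(z_p)=f(z_q)$ for all $f\in WAP(S)$. By Lemma~\ref{lem:constants}(a) this already yields a LIM on $WAP(S)$. To compare $z_p$ with an arbitrary $t\in S$ taking $k$ values, we run the same construction with blocks of $k$ integers in place of single integers: $b_m$ records in the $m$th block which fiber of $t$ a point lies in, and $a_n$ decodes the first $n$ blocks.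

\begin{proof}[Proof of Theorem~\ref{thm:trivialwap}]
A composition of continuous maps with finite range is continuous with finite range, so $S$ is a semigroup. It is countable, since an element is determined by a finite subset of $\mathbb N$ and finitely many values in the countable set $X$.

\emph{$WAP(S)$ consists of the constants.} Let $f\in WAP(S)$, $t\in S$ and $p\in X$. Let $t_1,\dots,t_k$ be the values of $t$ and $P_i=t^{-1}(t_i)$, a clopen partition of $X$. Every positive integer is $(m-1)k+i$ for exactly one pair with $m\ge1$ and $1\le i\le k$. For $m,n\ge1$ define $b_m,a_n:X\to X$ by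
\[
b_m\equiv(m-1)k+i\ \text{ on }P_i,
\]
\[
a_n((j-1)k+i)=t_i\ \ (1\le j\le n,\ 1\le i\le k),\qquad a_n\equiv p\ \text{ on }X\setminus\{1,\dots,nk\}.
\]
The map $b_m$ is constant on each clopen set $P_i$, and $a_n$ equals $a_n(\infty)=p$ off a finite subset of $\mathbb N$, so both belong to $S$. On $P_i$ the product $a_nb_m$ takes the value $a_n((m-1)k+i)$, which is $t_i$ if $m\le n$ and $p$ if $m>n$. Thus $a_nb_m=t$ for $m\le n$ and $a_nb_m=z_p$ for $m>n$, so
\[
\lim_n\lim_mf(a_nb_m)=f(z_p),\qquad\lim_m\lim_nf(a_nb_m)=f(t).
\]
By Lemma~\ref{lem:double}, $f(t)=f(z_p)$ for every $t\in S$, and $f$ is constant.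

\emph{$(F_{*s})$ fails.} Let $E=C(X)$ and let $C\subset E^*$ be the set of probability measures on $X$. It is nonempty, convex and weak$^*$ closed in the unit ball, hence weak$^*$ compact. Since $X$ is countable, every measure on $X$ is a sum of point masses, so $E^*=\ell^1(X)$ is norm separable, and so is $C$. For $s\in S$ the operator $U_sh=h\circ s$ is a linear contraction of $C(X)$, because $s$ is continuous, and $U_{st}=U_tU_s$. Its adjoint is linear, of norm at most $1$, weak$^*$ continuous, satisfies $U_{st}^*=U_s^*U_t^*$, and sends $\mu\in C$ to the push-forward $s_*\mu\in C$. So $T_s=U_s^*|_C$ is an affine admissible action. Since $\int h\circ z_p\,d\mu=h(p)$, we have $T_{z_p}\mu=\delta_p$ for every $\mu\in C$. This depends on $p$, so there is no common fixed point by Lemma~\ref{lem:constants}(b).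
\end{proof}

\section{The space $D(S)$}\label{sec:D}

For fixed $f$ the map $m\mapsto m\cdot f$ is affine and continuous from $(M,w^*)$ to the topology of pointwise convergence, $\|m\cdot f\|\le\|f\|$, and $(\delta_a\cdot f)(s)=f(sa)=r_af(s)$. By \eqref{eq:dense}, $K_f$ is convex, pointwise compact, and equal to the pointwise closed convex hull of the right translates of $f$.

\begin{example}\label{ex:D}
(a) Let $S=(\mathbb Z,+)$ and $f=\mathbf 1_{[0,\infty)}$. Since $\ell_sf\le\ell_{s+1}f$, every $g\in K_f$ is nondecreasing with values in $[0,1]$, so $g=\inf g+\sum_n(g(n)-g(n-1))\mathbf 1_{[n,\infty)}$ with an absolutely convergent series. Hence $f\in D(\mathbb Z)$. But $f(n-m)$ has iterated limits $0$ and $1$, so $f\notin WAP(\mathbb Z)$ by Lemma~\ref{lem:double}.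

(b) Let $f:\mathbb Z\to\{0,1\}$ contain every finite word of zeros and ones as a block of consecutive values. Every $g\in\{0,1\}^{\mathbb Z}$ is a pointwise limit of translates of $f$, so $K_f$ contains uncountably many functions at mutual distance $1$, and $f\notin D(\mathbb Z)$.

(c) For $S$ as in Theorem~\ref{thm:uncountable}, the function $f\in WAP(S)$ of \eqref{eq:f} is not in $D(S)$: we have $r_{z_\gamma}f(s)=\mathbf 1_{\{q\}}(s(\gamma))$, and for $\gamma\ne\gamma'$ any $g\in G$ with $g(\gamma)=q$ shows $\|r_{z_\gamma}f-r_{z_{\gamma'}}f\|=1$.
\end{example}

\begin{lemma}\label{lem:Dspace}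
$D(S)$ is a closed left invariant subspace of $\ell^\infty(S)$.
\end{lemma}

\begin{proof}
We use that subsets and continuous images of separable metric spaces are separable. We have $K_1=\{1\}$ and $K_{\alpha f+\beta g}\subset\alpha K_f+\beta K_g$, so $D(S)$ is a subspace containing the constants. If $f_n\to f$ in norm, then $\|m\cdot f-m\cdot f_n\|\le\|f-f_n\|$, so $K_f$ lies in the closure of $\bigcup_nK_{f_n}$; hence $D(S)$ is closed. Finally $(m\cdot\ell_af)(s)=m(\ell_s\ell_af)=m(\ell_{as}f)=(m\cdot f)(as)$, so $K_{\ell_af}=\ell_a(K_f)$.
\end{proof}

\subsection*{From affine fixed points to a mean}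
We want an action whose fixed points are invariant means. The first candidate is the action of the $r_a$ on $K_f$, but it forgets too much: if $st=s$ for all $s,t$, then every $r_a$ is the identity, so every point is fixed although no LIM exists. A fixed point $m\cdot f$ gives $m(\ell_{sa}f)=m(\ell_sf)$, and what we need is this identity with $s$ an identity element. So we adjoin one.

Let $S^1=S\cup\{e\}$ with $e\notin S$ and $eu=ue=u$, and let $\ell_e$ be the identity operator on $\ell^\infty(S)$. For a finite set $\Phi=\{f_1,\dots,f_n\}\subset\ell^\infty(S)$ let $I=S^1\times\{1,\dots,n\}$, and define, for $a\in S$, $F\in\ell^\infty(I)$ and $m\in M$,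
\[
(\rho_aF)(u,i)=F(ua,i),\qquad v_m(u,i)=m(\ell_uf_i),\qquad C_\Phi=\{v_m:m\in M\}.
\]
Splitting off the coordinates $(e,i)$ identifies $\ell^\infty(I)$ with $(\mathbb R\oplus\ell^\infty(S))^n$ under the maximum norm, and then
\begin{equation}\label{eq:vm}
v_m=\big(m(f_i),\,m\cdot f_i\big)_{1\le i\le n}.
\end{equation}

\begin{lemma}\label{lem:translation}
The maps $\rho_a$ form a representation of $S$ on $\ell^\infty(I)=\ell^1(I)^*$ by linear contractions that are weak$^*$ continuous on bounded sets, and $C_\Phi$ is a nonempty convex weak$^*$ compact set with $\rho_aC_\Phi\subset C_\Phi$. If $Z$ is a left invariant subspace of $\ell^\infty(S)$ and for every finite $\Phi\subset Z$ the maps $\rho_a$ have a common fixed point in $C_\Phi$, then $Z$ has a LIM.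
\end{lemma}

\begin{proof}
We have $(\rho_a\rho_bF)(u,i)=(\rho_bF)(ua,i)=F(uab,i)=(\rho_{ab}F)(u,i)$. Each $\rho_a$ is linear, has norm at most $1$, and is continuous for pointwise convergence, hence weak$^*$ continuous on bounded sets by (F1). The map $m\mapsto v_m$ is affine, bounded by $\max_i\|f_i\|$, and continuous from $(M,w^*)$ to pointwise convergence, so $C_\Phi$ is convex and weak$^*$ compact. For $m\in M$ and $a\in S$ the functional $m'(h)=m(\ell_ah)$ is a mean, and
\[
v_{m'}(u,i)=m(\ell_a\ell_uf_i)=m(\ell_{ua}f_i)=v_m(ua,i)=(\rho_av_m)(u,i).
\]
So $\rho_av_m=v_{m'}\in C_\Phi$.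

If $v_m$ is fixed by all $\rho_a$, evaluating $\rho_av_m=v_m$ at $(e,i)$ gives $m(\ell_af_i)=m(f_i)$. Under the stated hypothesis, the weak$^*$ closed sets
\[
M_\Phi=\{m\in M:m(\ell_af)=m(f)\text{ for all }a\in S,\ f\in\Phi\}\qquad(\Phi\subset Z\text{ finite})
\]
are therefore nonempty, and $M_\Phi\cap M_\Psi=M_{\Phi\cup\Psi}$. By compactness of $M$ some $m$ lies in all of them, and its restriction to $Z$ is a LIM.
\end{proof}

\begin{proof}[Proof of (ii)$\Rightarrow$(iii) in Theorem~\ref{thm:D}]
Let $\Phi=\{f_1,\dots,f_n\}\subset D(S)$. By \eqref{eq:vm}, $C_\Phi\subset\prod_i(\mathbb R\times K_{f_i})$, which is norm separable. So the action on $C_\Phi$ is affine and admissible, (ii) gives a common fixed point, and Lemma~\ref{lem:translation} applies with $Z=D(S)$.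
\end{proof}

\subsection*{From a mean to an invariant measure}
For the converse direction we must know that a LIM on $D(S)$ can be applied to the orbit functions of admissible actions. The difficulty is that $K_f$ contains $m\cdot f$ for every mean $m$, and Example~\ref{ex:D}(b) shows that this can be a nonseparable set even for countable $S$. The proof writes each $m\cdot f$ as an average of orbit functions $s\mapsto H(T_sy)$ over starting points $y\in C$; nonexpansiveness makes these depend continuously on $y$ in the supremum norm, so separability passes from $C$ to $K_f$.

\begin{lemma}\label{lem:orbitD}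
Let $S$ act admissibly on $C$, let $x\in C$, and let $H:C\to\mathbb R$ be weak$^*$ continuous. Then $f(s)=H(T_sx)$ belongs to $D(S)$.
\end{lemma}

\begin{proof}
Consider the weak$^*$ continuous functions on $C$ that are Lipschitz for the norm. They are bounded, so products of such functions are again Lipschitz; they include the constants and the functions $y\mapsto y(\xi)$, $\xi\in E$, which separate the points of $C$. By the Stone--Weierstrass theorem they are dense in $C(C,w^*)$. The map $H\mapsto(s\mapsto H(T_sx))$ is a linear contraction into $\ell^\infty(S)$ and $D(S)$ is closed, so we may assume that $H$ is $L$-Lipschitz for the norm.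

Let $\{y_i\}$ be a countable norm dense subset of $C$ and $h_i(s)=H(T_sy_i)$, so $\|h_i\|\le\|H\|$. We show that $K_f$ lies in the closed linear span of the $h_i$, which is separable. Let $m\in M$. The functional $H'\mapsto m(t\mapsto H'(T_tx))$ on $C(C,w^*)$ is positive and normalized, so by (F5) it is integration against a Borel probability $\mu$. Since $T_s$ is weak$^*$ continuous, we may take $H'=H\circ T_s$:
\[
(m\cdot f)(s)=m\big(t\mapsto H(T_sT_tx)\big)=\int H\circ T_s\,d\mu .
\]
Given $\varepsilon>0$, the sets $B_i=\{y\in C:\|y-y_i\|\le\varepsilon\}$ are weak$^*$ closed and cover $C$, so the sets $B_i'=B_i\setminus\bigcup_{j<i}B_j$ form a Borel partition of $C$. For $y\in B_i'$ and every $s$ we have $|H(T_sy)-H(T_sy_i)|\le L\|y-y_i\|\le L\varepsilon$. Hence, for every $s$,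
\[
\Big|(m\cdot f)(s)-\sum_i\mu(B_i')h_i(s)\Big|\le\sum_i\int_{B_i'}|H(T_sy)-H(T_sy_i)|\,d\mu(y)\le L\varepsilon .
\]
The series $\sum_i\mu(B_i')h_i$ converges absolutely in $\ell^\infty(S)$, and $\varepsilon$ is arbitrary.
\end{proof}

Separability cannot be dropped here: the function in Example~\ref{ex:D}(c) is an orbit function of the action on the unit ball of $\ell^2(\Gamma)$.

\begin{proof}[Proof of (iii)$\Rightarrow$(iv) in Theorem~\ref{thm:D}]
Let $m$ be a LIM on $D(S)$, let $S$ act admissibly on $C$, and fix $x\in C$. For $H\in C(C,w^*)$ put $f_H(s)=H(T_sx)$. By Lemma~\ref{lem:orbitD}, $H\mapsto m(f_H)$ is defined on $C(C,w^*)$; it is positive and normalized, so $m(f_H)=\int H\,d\mu$ for a regular Borel probability $\mu$. Since $f_{H\circ T_a}(s)=H(T_{as}x)=\ell_af_H(s)$,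
\[
\int H\circ T_a\,d\mu=m(\ell_af_H)=m(f_H)=\int H\,d\mu .
\]
By Section~\ref{sec:tools}, $\mu$ is invariant under every $T_a$.
\end{proof}

\section{From an invariant measure to a fixed point}\label{sec:measure}

It remains to prove (iv)$\Rightarrow$(i). The maps $T_s$ are not affine, so there is no reason for the barycenter of an invariant measure $\mu$ to be fixed. We use $\mu$ differently: it produces a norm compact set that every $T_s$ covers, and a geometric argument then shrinks this set to a point.

The idea is visible when $\mu$ has an atom, of mass $\delta>0$ say. The set $A=\{x:\mu(\{x\})\ge\delta\}$ has at most $1/\delta$ points. Invariance gives $\mu(\{T_sx\})=\mu(T_s^{-1}\{T_sx\})\ge\mu(\{x\})$, so $T_sA\subset A$, and also $\mu(T_sA)=\mu(T_s^{-1}T_sA)\ge\mu(A)$, so $T_sA=A$ because every point of $A$ has positive mass. Thus each $T_s$ permutes the finite set $A$. Suppose $A=\{x_1,x_2\}$ with $\|x_1-x_2\|=d>0$. The points of $C$ within $d/2$ of both $x_1$ and $x_2$ form a weak$^*$ compact convex set. It contains the midpoint, it does not contain $x_1$, and it is invariant, since $T_s$ is nonexpansive and permutes $x_1,x_2$. So $C$ contains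 a strictly smaller invariant set of the same kind, and in a minimal one this cannot happen.

In general there are no atoms, and we replace the mass of a point by the masses of small balls around it.

\begin{lemma}\label{lem:compact}
Let $S$ act admissibly on $C$ and let $\mu$ be an $S$-invariant Borel probability measure on $(C,w^*)$. Then there is a nonempty norm compact set $A_0\subset C$ with $A_0\subset T_sA_0$ for all $s\in S$.
\end{lemma}

\begin{proof}
For $x\in C$ and $r>0$ let $B(x,r)=\{y\in C:\|x-y\|\le r\}$, a weak$^*$ closed set, and let $h_r(x)=\mu(B(x,r))$. Fix a countable norm dense set $\{y_i\}\subset C$. Every norm open subset of $C$ is a union of balls $B(y_i,r)$ with rational $r$, a countable union, so all norm Borel subsets of $C$ are weak$^*$ Borel, and $\mu$ is defined and invariant on them.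

(a) \emph{The sets $\{h_r\ge\delta\}$ are norm closed in $C$.} Let $x_n\to x$ in norm. A point lying in infinitely many $B(x_n,r)$ lies in $B(x,r)$. Since $\mu$ is finite, $\limsup_nh_r(x_n)\le\mu(\limsup_nB(x_n,r))\le h_r(x)$.

(b) \emph{$\mu\{h_r>0\}=1$.} The set $\{h_r>0\}=\bigcup_j\{h_r\ge1/j\}$ is Borel by (a). The balls $B(y_i,r/2)$ cover $C$. If $B(y_i,r/2)$ contains a point $x$ with $h_r(x)=0$, then $B(y_i,r/2)\subset B(x,r)$ is null. So $\{h_r=0\}$ is covered by countably many null sets.

(c) \emph{$h_r(T_sx)\ge h_r(x)$.} Nonexpansiveness gives $B(x,r)\subset T_s^{-1}B(T_sx,r)$, and the right side has measure $h_r(T_sx)$ by invariance.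

By (b) there are $\delta_k>0$ with $\mu\{h_{1/k}\ge\delta_k\}>1-2^{-k-1}$ for $k\ge1$. Put
\[
A=\bigcap_{k\ge1}\{h_{1/k}\ge\delta_k\},\qquad\text{so that}\quad\mu(A)\ge1-\sum_{k\ge1}2^{-k-1}=\tfrac12 .
\]
By (c), $T_sA\subset A$. By (a), $A$ is norm closed in $C$, and $C$ is weak$^*$ closed, hence norm closed, in $E^*$; so $A$ is complete. Points of $A$ at mutual distances greater than $2/k$ have disjoint balls $B(\cdot,1/k)$, each of measure at least $\delta_k$, so there are at most $1/\delta_k$ of them; the balls of radius $2/k$ about a maximal such family cover $A$. Thus $A$ is totally bounded, and so norm compact.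

The set $A$ may contain points that are not in $T_sA$, so we pass to the support of $\mu$ in $A$. Fix a countable base of the metric space $A$, let $U$ be the union of its null members, and put $A_0=A\setminus U$. Then $A_0$ is compact and $\mu(A_0)=\mu(A)>0$. If $A'\subset A$ is closed with $\mu(A')=\mu(A)$, then $A\setminus A'$ is a union of null basic sets, so $A_0\subset A'$. Apply this to $A'=T_sA_0$, which is a compact subset of $A$ because $T_s$ is norm continuous, and which satisfies $\mu(T_sA_0)=\mu(T_s^{-1}T_sA_0)\ge\mu(A_0)=\mu(A)$. We obtain $A_0\subset T_sA_0$.
\end{proof}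

Separability enters through measurability and through (b), which fails without it: the fair coin-tossing measure on $\{0,1\}^{\mathbb Z}$, inside the unit ball of $\ell^\infty(\mathbb Z)$, is invariant under the shift, but a ball of radius $r<1/2$ contains at most one point of $\{0,1\}^{\mathbb Z}$, so $h_r\equiv0$.

The midpoint of $x_1,x_2$ in the model case was a point of the convex hull whose distance to all of $A$ was less than the diameter. Compactness provides such a point in general.

\begin{lemma}[DeMarr]\label{lem:demarr}
If $A_0$ is a norm compact subset of a Banach space with $d=\operatorname{diam}A_0>0$, there is $u\in\operatorname{conv}A_0$ with $\sup_{y\in A_0}\|u-y\|<d$.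
\end{lemma}

\begin{proof}
Call a subset of $A_0$ equilateral if its distinct points are at distance exactly $d$. If $A_0$ is covered by $N$ balls of radius $d/3$, an equilateral set has at most $N$ points. Let $\{x_1,\dots,x_n\}$ be an equilateral set of largest cardinality and $u=\frac1n\sum_ix_i$. The supremum is attained at some $y\in A_0$. If $\|u-y\|\ge d$, then $d\le\frac1n\sum_i\|x_i-y\|$ with every term at most $d$, so $\|x_i-y\|=d$ for all $i$. Then $y\ne x_i$ for all $i$, and $\{x_1,\dots,x_n,y\}$ is a larger equilateral set, a contradiction.
\end{proof}

\begin{proof}[Proof of (iv)$\Rightarrow$(i) in Theorem~\ref{thm:D}]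
Let $S$ act admissibly on $C$. Consider the nonempty weak$^*$ compact convex sets $C'\subset C$ with $T_sC'\subset C'$ for all $s$. The intersection of a chain of such sets is again one, being nonempty by compactness, so Zorn's lemma gives a minimal one, $C_0$. The restricted action on $C_0$ is admissible. By (iv) and Lemma~\ref{lem:compact} there is a nonempty norm compact $A_0\subset C_0$ with $A_0\subset T_sA_0$ for all $s$.

Suppose $d=\operatorname{diam}A_0>0$. Lemma~\ref{lem:demarr} gives $u\in\operatorname{conv}A_0\subset C_0$ with $\rho=\sup_{y\in A_0}\|u-y\|<d$. Let
\[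
C_1=\{x\in C_0:\|x-y\|\le\rho\text{ for all }y\in A_0\}.
\]
It is the intersection of $C_0$ with closed balls, so it is weak$^*$ compact and convex, and it contains $u$. It is invariant: for $x\in C_1$, $s\in S$ and $y\in A_0$, write $y=T_sy'$ with $y'\in A_0$; then $\|T_sx-y\|\le\|x-y'\|\le\rho$. By minimality $C_1=C_0\supset A_0$, so $\operatorname{diam}A_0\le\rho<d$, a contradiction. Hence $A_0=\{x_0\}$, and $A_0\subset T_sA_0$ says that $T_sx_0=x_0$ for all $s\in S$.
\end{proof}

Convexity is used only to place $u$ in $C_0$; without it, the group of order two exchanging $0$ and $1$ in $\mathbb R$ has an invariant measure and no fixed point. This completes the proof of Theorem~\ref{thm:D}.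

\section{Weak almost periodicity and weakly compact sets}\label{sec:wap}

The definition of $WAP(S)$ involves left translates, while the action of Lemma~\ref{lem:translation} lives on the hull $K_f$ of the right translates. The bridge is that the two families are the images of the point masses under an operator and under its adjoint.

\begin{lemma}\label{lem:hull}
Let $f\in WAP(S)$. Then $m\mapsto m\cdot f$ is continuous from $(M,w^*)$ to the weak topology of $\ell^\infty(S)$, and $K_f$ is weakly compact and equal to the norm closure of $\operatorname{conv}\{r_af:a\in S\}$.
\end{lemma}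

\begin{proof}
Define $R:\ell^1(S)\to\ell^\infty(S)$ by $R\theta=\sum_s\theta(s)\ell_sf$. Let $W$ be the norm closed convex hull of the weak closure of $\{\pm\ell_sf:s\in S\}$; it is weakly compact by (F3) and contains $0$. If $\|\theta\|\le1$ and $\theta$ has finite support, $R\theta$ is a convex combination of $0$ and functions $\pm\ell_sf$; by density $R$ maps the whole unit ball of $\ell^1(S)$ into $W$. So $R$ is a weakly compact operator, and $R^{**}$ maps $\ell^1(S)^{**}=\ell^\infty(S)^*$ into the canonical copy of $\ell^\infty(S)$. We recall the reason for this part of Gantmacher's theorem: the unit ball of $\ell^1(S)$ is weak$^*$ dense in that of $\ell^1(S)^{**}$ (Goldstine), $R^{**}$ is weak$^*$ continuous and extends $R$, and $W$ is weak$^*$ compact in $\ell^\infty(S)^{**}$, so $R^{**}$ maps the unit ball of $\ell^1(S)^{**}$ into $W$.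

Now consider $R^*:\ell^\infty(S)^*\to\ell^1(S)^*=\ell^\infty(S)$. For $\psi\in\ell^\infty(S)^*$ let $g_\psi\in\ell^\infty(S)$ represent $R^{**}\psi$. Then $\psi(R^*m)=(R^{**}\psi)(m)=m(g_\psi)$, which is weak$^*$ continuous in $m$. So $R^*$ is weak$^*$-to-weak continuous. Evaluating at the point mass at $s$, which $R$ sends to $\ell_sf$, gives $(R^*m)(s)=m(\ell_sf)$, that is, $R^*m=m\cdot f$ for $m\in M$. Hence $K_f=R^*(M)$ is weakly compact. By \eqref{eq:dense} and $R^*\delta_a=r_af$, it is the weak closure of $\operatorname{conv}\{r_af:a\in S\}$, which is the norm closure by (F2).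
\end{proof}

\begin{remark}\label{rem:symmetry}
Conversely, if $K_f$ is weakly compact, then $f\in WAP(S)$. Indeed $\{r_af\}\subset K_f$ says that $f$ is weakly almost periodic on the opposite semigroup, where left and right translates are exchanged, and Lemma~\ref{lem:hull} for that semigroup puts the $\ell_af$ in a weakly compact set.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
Let $S$ be countable and $f\in WAP(S)$. By Lemma~\ref{lem:hull}, the convex combinations of the $r_af$ with rational coefficients form a countable norm dense subset of $K_f$, so $f\in D(S)$. If $S$ has $(F_{*s})$, then $D(S)$ has a LIM by Theorem~\ref{thm:D}, and its restriction to $WAP(S)$ is a LIM.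
\end{proof}

For Theorem~\ref{thm:W} we need the counterpart of Lemma~\ref{lem:orbitD}. The left translates of an orbit function are the images of the functions $\varphi\circ T_a$ on $C$, and by (F4) it is enough to show that their pointwise limits are still continuous on $(C,w)$. This is where affinity and the weak topology are used.

\begin{lemma}\label{lem:orbitW}
Let $S$ act as in $(W)$ on a weakly compact convex subset $C$ of a Banach space $V$, and let $x\in C$ and $\varphi\in V^*$. Then $f(s)=\varphi(T_sx)$ belongs to $WAP(S)$.
\end{lemma}

\begin{proof}
Let $Q$ be the closure of $\{\varphi\circ T_a:a\in S\}$ in $\mathbb R^C$ for pointwise convergence. The functions $\varphi\circ T_a$ are affine, $\|\varphi\|$-Lipschitz for the norm, and bounded by $\sup_C|\varphi|<\infty$. These properties pass to pointwise limits, and $Q$ is pointwise compact by Tychonoff's theorem. Let $k\in Q$ and $t\in\mathbb R$. The sets $\{k\le t\}$ and $\{k\ge t\}$ are convex and norm closed in $C$, and $C$ is norm closed in $V$, so they are weakly closed by (F2). Hence $k$ is weakly continuous. Thus $Q$ is a bounded pointwise compact subset of $C(C,w)$, and it is weakly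 compact by (F4). The linear contraction $J:C(C,w)\to\ell^\infty(S)$, $(Jh)(s)=h(T_sx)$, satisfies $J(\varphi\circ T_a)(s)=\varphi(T_{as}x)=\ell_af(s)$. So $\{\ell_af:a\in S\}$ lies in the weakly compact set $J(Q)$.
\end{proof}

\begin{remark}
This argument breaks down for the weak$^*$ topology, and Theorem~\ref{thm:trivialwap} shows where. In the action on probability measures on $X$, take $p\ne q$, $h\in C(X)$ with $h(p)=1$ and $h(q)=0$, and $a_n$ equal to $q$ on $\{1,\dots,n\}$ and $p$ elsewhere. Then $\int h\,d(T_{a_n}\mu)=\mu(X\setminus\{1,\dots,n\})\to\mu(\{\infty\})$. The limit is affine and norm Lipschitz in $\mu$, but it is not weak$^*$ continuous, since $\delta_n\to\delta_\infty$ weak$^*$.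
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:W}]
Assume $(W)$ and let $\Phi=\{f_1,\dots,f_n\}\subset WAP(S)$. The weak topology of $(\mathbb R\oplus\ell^\infty(S))^n$ is the product of the weak topologies of the factors, so by \eqref{eq:vm} and Lemma~\ref{lem:hull} the map $m\mapsto v_m$ is weak$^*$-to-weak continuous on $M$. Hence $C_\Phi$ is weakly compact. It is convex and invariant under the linear contractions $\rho_a$, which are weakly continuous. So $(W)$ gives a common fixed point in $C_\Phi$, and Lemma~\ref{lem:translation} with $Z=WAP(S)$ gives a LIM.

Conversely, let $m$ be a LIM on $WAP(S)$ and extend it to a mean $\tilde m$ on $\ell^\infty(S)$. Let $S$ act on $C\subset V$ as in $(W)$ and fix $x\in C$. We first average the orbit of $x$. By \eqref{eq:dense} there is a net of convex combinations $\sum_i\lambda_i\delta_{s_i}$ converging weak$^*$ to $\tilde m$. The corresponding points $\sum_i\lambda_iT_{s_i}x$ lie in $C$, and after passing to a subnet they converge weakly to some $c\in C$. If $h:C\to\mathbb R$ is affine and weakly continuous, then $s\mapsto h(T_sx)$ is bounded and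
\begin{equation}\label{eq:bary}
\tilde m\big(s\mapsto h(T_sx)\big)=\lim\sum_i\lambda_ih(T_{s_i}x)=\lim h\Big(\sum_i\lambda_iT_{s_i}x\Big)=h(c).
\end{equation}
Let $\varphi\in V^*$, $a\in S$, and $f(s)=\varphi(T_sx)$. By Lemma~\ref{lem:orbitW}, $f$ and $\ell_af$ lie in $WAP(S)$. Both $\varphi\circ T_a$ and $\varphi|_C$ are affine and weakly continuous, so \eqref{eq:bary} applies to them:
\[
\varphi(T_ac)=\tilde m\big(s\mapsto\varphi(T_aT_sx)\big)=m(\ell_af)=m(f)=\varphi(c).
\]
Since $V^*$ separates the points of $V$, we get $T_ac=c$ for all $a\in S$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:nonsep}]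
Let $C$ be a weakly compact convex subset of a Banach space $V$. The canonical embedding $V\to V^{**}=(V^*)^*$ is a linear isometry, and the weak$^*$ topology of $V^{**}$ restricts to the weak topology of $V$. So $C$ is a weak$^*$ compact convex subset of a dual space, and an action as in $(W)$ is a norm nonexpansive, weak$^*$ continuous action on it. The property obtained from $(F_{*s})$ by deleting separability therefore implies $(W)$, and Theorem~\ref{thm:W} applies.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LZ} A. T.-M. Lau and Yong Zhang, \emph{Fixed point properties for semigroups of nonlinear mappings and amenability}, arXiv:1207.4531 (2012).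
\end{thebibliography}
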